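\title{Total reflexivity among semidualizing modules is not transitive}

\begin{abstract}
For semidualizing modules $B$ and $C$ over a commutative noetherian local ring, write $[C]\trianglelefteq[B]$ when $B$ is totally $C$-reflexive. We show that this relation is not transitive in general: counterexamples exist among complete Cohen--Macaulay local rings of every dimension and with every residue field. More precisely, a relation on a finite set is a restriction of $\trianglelefteq$ for some local ring if and only if it is reflexive and acyclic. The construction starts from a tensor power of an artinian algebra, where $\trianglelefteq$ follows the inclusion of subsets, and removes chosen relations one at a time by passing to a trivial extension. Its input is a periodic exact complex of free modules whose dual is not exact.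
\end{abstract}

\section{The question and the results}

Rings are commutative, a \emph{local ring} is a noetherian local ring, and a \emph{finite} module is a finitely generated one. For a finite module $X$ over a local ring $R$ with residue field $\kappa$, the minimal number of generators is $\mu_R(X)=\dim_\kappa(\kappa\otimes_RX)$; it satisfies $\mu_R(X\otimes_RY)=\mu_R(X)\mu_R(Y)$.

Let $R$ be a local ring. A finite $R$-module $C$ is \emph{semidualizing} if the homothety map $\chi_C\colon R\to\operatorname{Hom}_R(C,C)$, $a\mapsto a\cdot\mathrm{id}_C$, is an isomorphism and $\operatorname{Ext}^{\ge1}_R(C,C)=0$. Thus $C$ has the same endomorphisms and self-extensions as $R$. A finite $R$-module $X$ is \emph{totally $C$-reflexive} if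
\begin{enumerate}
\item[(i)] the biduality map $\delta^C_X\colon X\to\operatorname{Hom}_R(\operatorname{Hom}_R(X,C),C)$, $x\mapsto(f\mapsto f(x))$, is an isomorphism, and
\item[(ii)] $\operatorname{Ext}^{\ge1}_R(X,C)=0=\operatorname{Ext}^{\ge1}_R(\operatorname{Hom}_R(X,C),C)$.
\end{enumerate}
These are the modules on which $\operatorname{Hom}_R(-,C)$ acts as a duality without higher derived terms. Let $\mathfrak G_0(R)$ be the set of isomorphism classes $[C]$ of semidualizing $R$-modules, and write $[C]\trianglelefteq[B]$ when $B$ is totally $C$-reflexive. This relation is known to be reflexive and antisymmetric. The question that we answer is taken from Amanzadeh and Dibaei \cite{AD}.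

\begin{quote}
Is $\trianglelefteq$ transitive for every local ring $R$? That is, do $[C]\trianglelefteq[B]$ and $[B]\trianglelefteq[A]$ imply $[C]\trianglelefteq[A]$ for all $[A],[B],[C]\in\mathfrak G_0(R)$?
\end{quote}

Two examples show the extreme elements of the relation; both are used below.

\begin{example}\label{ex:RC}
The module $R$ is semidualizing. If $C$ is semidualizing, then $\operatorname{Hom}_R(-,C)$ exchanges $R$ and $C$, and neither has higher Ext into $C$. Under $\operatorname{Hom}_R(R,C)=C$ the map $\delta^C_R$ is $\chi_C$, and $\operatorname{Hom}_R(\chi_C,C)\circ\delta^C_C$ is the canonical isomorphism $C\to\operatorname{Hom}_R(R,C)$. Hence $[C]\trianglelefteq[R]$ and $[C]\trianglelefteq[C]$.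
\end{example}

\begin{example}\label{ex:D}
Let $T$ be a local ring that is a finite-dimensional algebra over a field $k$, and let $D=\operatorname{Hom}_k(T,k)$ with $(a\lambda)(b)=\lambda(ab)$. The map $f\mapsto f(-)(1)$ is a natural isomorphism $\operatorname{Hom}_T(X,D)\cong\operatorname{Hom}_k(X,k)$. So $\operatorname{Hom}_T(-,D)$ is exact, $\operatorname{Ext}_T^{\ge1}(-,D)=0$, and $\chi_D$ and $\delta^D_X$ become the canonical maps of $T$ and $X$ to their double vector space duals. Hence $D$ is semidualizing and every finite $T$-module is totally $D$-reflexive; in particular $[D]\trianglelefteq[B]$ for all $[B]\in\mathfrak G_0(T)$.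
\end{example}

One would guess that the answer is yes. The relation is a form of divisibility: $[C]\trianglelefteq[B]$ forces $C\cong B\otimes_R\operatorname{Hom}_R(B,C)$ (Lemma~\ref{lem:div}), so in a chain $[C]\trianglelefteq[B]\trianglelefteq[A]$ the module $A$ is a tensor factor of $C$. In the basic family of examples, the tensor products of copies of $T$ and $D$, one finds the inclusion order on subsets (Lemma~\ref{lem:cube}). The guess is wrong.

\begin{theorem}\label{thm:A}
Let $k$ be a field and $d\ge0$. There are a complete Cohen--Macaulay local ring $R$ of dimension $d$ with residue field $k$ and classes $[A],[B],[C]\in\mathfrak G_0(R)$ such that $[C]\trianglelefteq[B]$ and $[B]\trianglelefteq[A]$, but $\operatorname{Ext}^m_R(A,C)\ne0$ for every $m\ge1$. Hence $[C]\ntrianglelefteq[A]$.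
\end{theorem}

The construction removes relations independently of one another, and this determines the finite relations that occur.

\begin{theorem}\label{thm:B}
Let $\rho$ be a binary relation on a finite set $V$, let $k$ be a field and $d\ge0$. The following are equivalent.
\begin{enumerate}
\item[(1)] $\rho$ is reflexive and has no cycle $v_1\,\rho\,v_2\,\rho\cdots\rho\,v_m\,\rho\,v_1$ with $m\ge2$ and $v_1,\dots,v_m$ distinct.
\item[(2)] There are a local ring $R$ and an injection $\iota\colon V\to\mathfrak G_0(R)$ such that $v\,\rho\,w$ if and only if $\iota(v)\trianglelefteq\iota(w)$.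
\item[(3)] As in \textup{(2)}, with $R$ complete Cohen--Macaulay of dimension $d$ with residue field $k$.
\end{enumerate}
\end{theorem}

Thus reflexivity and acyclicity are the only constraints on finite pieces of $\trianglelefteq$. Acyclicity is proved in Section~\ref{sec:div}. For the construction we take the ring $S=T^{\otimes n}$, which has many relations (Section~\ref{sec:cube}), and base change to $R=S\ltimes M$, where $M$ is a syzygy in an exact complex $P$ of free modules. A relation $[C]\trianglelefteq[B]$ over $S$ survives if $P\otimes_S\operatorname{Hom}_S(B,C)$ is exact, and the homology of that complex appears as $\operatorname{Ext}_R$ otherwise (Section~\ref{sec:bc}). The case $n=2$ shows which complexes are needed (Section~\ref{sec:two}). They are built in Section~\ref{sec:G}, and the theorems follow in Section~\ref{sec:main}.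

\section{The relation as divisibility}\label{sec:div}

The following lemma is essentially due to Gerko. Its proof is the only place where we use the derived category of $R$. We need these facts: the homology of $\mathbf R\mathrm{Hom}_R(X,Y)$ for modules $X,Y$ is $\operatorname{Ext}_R(X,Y)$; a morphism is an isomorphism if and only if its cone is $\simeq0$; the functor $\mathbf R\mathrm{Hom}_R(-,C)$ takes cones to shifted cones; the functors $\otimes^{\mathbf L}$ and $\mathbf R\mathrm{Hom}$ are adjoint; and over a field every complex is isomorphic to its homology.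

\begin{lemma}\label{lem:div}
Let $R$ be a local ring, let $[C]\trianglelefteq[B]$ in $\mathfrak G_0(R)$, and put $B^\dagger=\operatorname{Hom}_R(B,C)$. The evaluation morphism $\varepsilon\colon B\otimes_R^{\mathbf L}B^\dagger\to C$ is an isomorphism. Hence $B\otimes_RB^\dagger\cong C$ and $\mu_R(C)=\mu_R(B)\mu_R(B^\dagger)\ge\mu_R(B)$, and if $\mu_R(B)=\mu_R(C)$, then $B\cong C$.
\end{lemma}

\begin{proof}
The hypotheses concern maps into $C$, so we first show that $\mathbf R\mathrm{Hom}_R(\varepsilon,C)$ is an isomorphism, and then that $\mathbf R\mathrm{Hom}_R(-,C)$ detects isomorphisms here. By (ii) and (i), $\delta^C_B$ is an isomorphism $B\simeq\mathbf R\mathrm{Hom}_R(B^\dagger,C)$. With adjunction this gives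
\[
\mathbf R\mathrm{Hom}_R(B\otimes_R^{\mathbf L}B^\dagger,C)\simeq\mathbf R\mathrm{Hom}_R\bigl(B,\mathbf R\mathrm{Hom}_R(B^\dagger,C)\bigr)\simeq\mathbf R\mathrm{Hom}_R(B,B).
\]
As $B$ is semidualizing, the homology on the right is free of rank one on $\mathrm{id}_B$, in degree $0$. Likewise the homology of $\mathbf R\mathrm{Hom}_R(C,C)$ is free of rank one on $\mathrm{id}_C$. The morphism $\mathbf R\mathrm{Hom}_R(\varepsilon,C)$ sends $\mathrm{id}_C$ to $\varepsilon$, whose adjoint is $b\mapsto(f\mapsto f(b))$, that is $\delta^C_B$, which corresponds to $\mathrm{id}_B$. A basis goes to a basis, so $\mathbf R\mathrm{Hom}_R(\varepsilon,C)$ is an isomorphism, and $\mathbf R\mathrm{Hom}_R(Z,C)\simeq0$ for the cone $Z$ of $\varepsilon$.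

The homology modules $H_i(Z)$ are finite and vanish for $i<0$. Suppose $Z\not\simeq0$, let $i$ be least with $H_i(Z)\ne0$, and let $\kappa$ be the residue field. Then $H_i(\kappa\otimes_R^{\mathbf L}Z)\cong\kappa\otimes_RH_i(Z)\ne0$ by Nakayama's lemma. The finite module $C$ is nonzero, since $\operatorname{Hom}_R(C,C)\cong R$, so $\operatorname{Ext}^g_R(\kappa,C)\ne0$ for $g=\operatorname{depth}C$. Therefore
\[
\mathbf R\mathrm{Hom}_R\bigl(\kappa,\mathbf R\mathrm{Hom}_R(Z,C)\bigr)\simeq\mathbf R\mathrm{Hom}_\kappa\bigl(\kappa\otimes_R^{\mathbf L}Z,\mathbf R\mathrm{Hom}_R(\kappa,C)\bigr)\not\simeq0,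
\]
because both arguments on the right are complexes of $\kappa$-vector spaces with nonzero homology. The left side is $\simeq0$, a contradiction. So $\varepsilon$ is an isomorphism, and $H_0(\varepsilon)$ is an isomorphism $B\otimes_RB^\dagger\to C$. The formula for $\mu_R(C)$ follows, and $\mu_R(B^\dagger)\ge1$ as $C\neq0$.

If $\mu_R(B)=\mu_R(C)$, then $B^\dagger\cong R/\mathfrak a$ is cyclic and $C\cong B/\mathfrak aB$ is annihilated by $\mathfrak a$. Since $\chi_C$ is injective, $\mathfrak a=0$ and $C\cong B$.
\end{proof}

\begin{corollary}\label{cor:acyclic}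
If $[C_1]\trianglelefteq[C_2]\trianglelefteq\cdots\trianglelefteq[C_m]\trianglelefteq[C_1]$ in $\mathfrak G_0(R)$, then $[C_1]=\cdots=[C_m]$.
\end{corollary}

\begin{proof}
Lemma~\ref{lem:div} gives $\mu_R(C_1)\ge\cdots\ge\mu_R(C_m)\ge\mu_R(C_1)$. All these numbers are equal, so consecutive modules are isomorphic.
\end{proof}

The ring must be local here. Over a noetherian ring with a non-free invertible module $L$, the same definitions make $L$ semidualizing, with $R$ totally $L$-reflexive and $L$ totally $R$-reflexive: a cycle of length two.

\section{Tensor powers of an artinian algebra}\label{sec:cube}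

We recall the K\"unneth formula over a field $k$. Choosing complements $Y_m=B_m\oplus H_m\oplus C_m$, with $B_m$ the boundaries and $B_m\oplus H_m$ the cycles, writes a complex $Y$ of $k$-vector spaces as the direct sum of its homology, with zero differential, and a contractible complex. A tensor product with a contractible factor is contractible. Hence
\begin{equation}\label{eq:kun}
H(Y^{(1)}\otimes_k\cdots\otimes_kY^{(n)})\cong H(Y^{(1)})\otimes_k\cdots\otimes_kH(Y^{(n)})
\end{equation}
as graded vector spaces. In particular a tensor product is exact if and only if one of its factors is.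

Let $T$ be a finite-dimensional local $k$-algebra with residue field $k$, let $D=\operatorname{Hom}_k(T,k)$ and $r=\mu_T(D)$. Fix $n\ge1$ and let $S=T\otimes_k\cdots\otimes_kT$ with $n$ factors. The maximal ideals of the factors generate a nilpotent ideal with quotient $k$, so $S$ is an artinian local ring with residue field $k$. For $I\subseteq\{1,\dots,n\}$ put
\[
D_I=W_1\otimes_k\cdots\otimes_kW_n,\qquad W_i=D\ \text{ if }i\in I,\quad W_i=T\ \text{ if }i\notin I .
\]

\begin{lemma}\label{lem:cube}
Each $D_I$ is a semidualizing $S$-module with $\mu_S(D_I)=r^{|I|}$. If $K\subseteq I$, then $[D_I]\trianglelefteq[D_K]$ and $\operatorname{Hom}_S(D_K,D_I)\cong D_{I\setminus K}$.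
\end{lemma}

\begin{proof}
Let $X_i,Y_i$ be finite $T$-modules and $L_i\to X_i$ resolutions by finite free modules. By \eqref{eq:kun}, $\bigotimes_kL_i$ is a free resolution of $\bigotimes_kX_i$ over $S$. The natural map $\bigotimes_k\operatorname{Hom}_T(L_i,Y_i)\to\operatorname{Hom}_S(\bigotimes_kL_i,\bigotimes_kY_i)$ is an isomorphism of complexes, since the $L_i$ consist of finite free modules and vanish in negative degrees. By \eqref{eq:kun} again,
\begin{equation}\label{eq:extkun}
\operatorname{Ext}_S\Bigl(\bigotimes\nolimits_kX_i,\bigotimes\nolimits_kY_i\Bigr)\cong\bigotimes\nolimits_k\operatorname{Ext}_T(X_i,Y_i),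
\end{equation}
and in degree $0$ the tensor $f_1\otimes\cdots\otimes f_n$ corresponds to the tensor product of the maps $f_i$.

For $(D_K,D_I)$ with $K\subseteq I$, the pair $(X_i,Y_i)$ is $(T,T)$ if $i\notin I$, $(D,D)$ if $i\in K$, and $(T,D)$ if $i\in I\setminus K$. By Examples~\ref{ex:RC} and~\ref{ex:D}, in each case $Y_i$ is semidualizing, $X_i$ is totally $Y_i$-reflexive, and $\operatorname{Hom}_T(X_i,Y_i)$ is $T$, $T$, $D$, respectively. So \eqref{eq:extkun} gives $\operatorname{Ext}_S^{\ge1}(D_K,D_I)=0$ and $\operatorname{Hom}_S(D_K,D_I)\cong D_{I\setminus K}$. The same applies to $I\setminus K$ in place of $K$, which gives condition (ii), and to $K=I$. Evaluation on pure tensors shows that under \eqref{eq:extkun} the maps $\chi_{D_I}$ and $\delta^{D_I}_{D_K}$ are the tensor products of the maps $\chi_{Y_i}$ and $\delta^{Y_i}_{X_i}$, which are isomorphisms. Finally $k\otimes_SD_I\cong\bigotimes_k(k\otimes_TW_i)$ has dimension $r^{|I|}$.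
\end{proof}

The hypothesis $K\subseteq I$ excludes the pair $(D,T)$, for which the two examples give no control over $\operatorname{Ext}_T(D,T)$. The relations in the lemma are closed under composition. To break transitivity we must change the ring so that the modules stay semidualizing and only some of the relations survive.

\section{Base change to a trivial extension}\label{sec:bc}

For a ring map $S\to R$ and $S$-modules $X,Y$ there is an $R$-linear map
\[
\theta_{X,Y}\colon R\otimes_S\operatorname{Hom}_S(X,Y)\to\operatorname{Hom}_R(R\otimes_SX,R\otimes_SY),\quad a\otimes f\mapsto a(1\otimes f).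
\]
It is compatible with homothety and biduality. Writing $C'=R\otimes_SC$, $B'=R\otimes_SB$ and $B^\dagger=\operatorname{Hom}_S(B,C)$, we have
\begin{equation}\label{eq:compat}
\chi_{C'}=\theta_{C,C}\circ(R\otimes\chi_C),\qquad \operatorname{Hom}_R(\theta_{B,C},C')\circ\delta^{C'}_{B'}=\theta_{B^\dagger,C}\circ(R\otimes\delta^C_B).
\end{equation}
Indeed, both sides of the first identity send $1$ to the identity map, and both sides of the second send $1\otimes b$ to the map $1\otimes f\mapsto1\otimes f(b)$.

A faithfully flat base change changes nothing. We record the case that reduces the theorems to dimension $0$.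

\begin{lemma}\label{lem:flat}
Let $R$ be an artinian local ring with residue field $k$, let $R'=R[[u_1,\dots,u_d]]$, and write $X'=R'\otimes_RX$. Then $R'$ is a complete Cohen--Macaulay local ring of dimension $d$ with residue field $k$. For finite $R$-modules, $X\cong Y$ if and only if $X'\cong Y'$; $\operatorname{Ext}^m_R(X,Y)=0$ if and only if $\operatorname{Ext}^m_{R'}(X',Y')=0$; if $C$ is semidualizing, so is $C'$, and $X$ is totally $C$-reflexive if and only if $X'$ is totally $C'$-reflexive.
\end{lemma}

\begin{proof}
An artinian local ring is complete, so $R'$ is a complete local ring with residue field $k$. The sequence $u_1,\dots,u_d$ is regular with artinian quotient $R$, so $d\le\operatorname{depth}R'\le\dim R'\le d$. Reducing modulo the $u_i$ recovers $X$ from $X'$. The map $R\to R'$ is flat and local, hence faithfully flat. For finite $X$, flatness makes $\theta_{X,Y}$ an isomorphism and gives $\operatorname{Ext}^m_{R'}(X',Y')\cong R'\otimes_R\operatorname{Ext}^m_R(X,Y)$. By \eqref{eq:compat}, $\chi_{C'}$ and $\delta^{C'}_{X'}$ are identified with $R'\otimes\chi_C$ and $R'\otimes\delta^C_X$.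 A faithfully flat base change preserves and reflects zero modules and isomorphisms.
\end{proof}

We need instead a ring map that looks flat to some modules and not to others. Recall that the \emph{trivial extension} $S\ltimes M$ of a ring $S$ by a module $M$ is $S\oplus M$ with $(s,z)(s',z')=(ss',sz'+s'z)$. If $S$ is local and $M$ is finite, then $S\ltimes M$ is local with the same residue field, since $M$ is an ideal of square zero with quotient $S$, and it is artinian if $S$ is. As an $S$-module it is $S\oplus M$, so its failure to be flat is that of $M$. To compute both Tor and Ext, we choose $M$ with free resolutions in both directions.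

For the rest of this section, $S$ is a local ring, $P=(P_m,\partial_m\colon P_m\to P_{m-1})_{m\in\mathbb Z}$ is an exact complex of finite free $S$-modules, $M=\operatorname{coker}\partial_1$, and $R=S\ltimes M$. Call an $S$-module $X$ \emph{$P$-exact} if $P\otimes_SX$ is exact. The module $S$ is $P$-exact. For every $P$-exact $X$,
\begin{equation}\label{eq:cores}
\operatorname{Tor}^S_{\ge1}(M,X)=0,\qquad 0\to M\otimes_SX\to P_{-1}\otimes_SX\to P_{-2}\otimes_SX\to\cdots\ \text{ is exact.}
\end{equation}
Indeed, $P_{\ge0}$ is a free resolution of $M$, so $\operatorname{Tor}^S_m(M,X)=H_m(P\otimes_SX)=0$ for $m\ge1$. Moreover $M\otimes_SX=\operatorname{coker}(\partial_1\otimes X)$, and $\partial_0\otimes X$ maps this cokernel isomorphically onto $\ker(\partial_{-1}\otimes X)$ by exactness at $P_0\otimes_SX$ and $P_{-1}\otimes_SX$.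

\begin{lemma}\label{lem:bc}
Let $X,Y$ be finite $P$-exact $S$-modules with $\operatorname{Ext}^{\ge1}_S(X,Y)=0$, and let $Z=\operatorname{Hom}_S(X,Y)$. Then
\[
\operatorname{Ext}^m_R(R\otimes_SX,R\otimes_SY)\cong H_{-1-m}(P\otimes_SZ)\qquad(m\ge1).
\]
If $Z$ is $P$-exact, then $\theta_{X,Y}$ is an isomorphism.
\end{lemma}

\begin{proof}
Let $L\to X$ be a free resolution over $S$. The homology of $R\otimes_SL$ is $\operatorname{Tor}^S(S\oplus M,X)$, so by \eqref{eq:cores} it is a free resolution of $R\otimes_SX$ over $R$; this is where $X$ must be $P$-exact. Since $\operatorname{Hom}_R(R\otimes_SL,-)=\operatorname{Hom}_S(L,-)$ on $R$-modules and $R\otimes_SY=Y\oplus(M\otimes_SY)$ over $S$,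
\begin{equation}\label{eq:split}
\operatorname{Ext}^m_R(R\otimes_SX,R\otimes_SY)\cong\operatorname{Ext}^m_S(X,Y)\oplus\operatorname{Ext}^m_S(X,M\otimes_SY)\qquad(m\ge0).
\end{equation}
For $m\ge1$ the first summand is zero. For the second, use the sequence \eqref{eq:cores} for $Y$, which is exact because $Y$ is $P$-exact. Its terms $P_j\otimes_SY$ are finite direct sums of copies of $Y$, so $\operatorname{Ext}_S^{\ge1}(X,P_j\otimes_SY)=0$. By dimension shifting, a coresolution by such modules computes $\operatorname{Ext}_S(X,M\otimes_SY)$, with $P_{-1-m}\otimes_SY$ in cohomological degree $m$. As $P_j$ is finite free, the maps $P_j\otimes_SZ\to\operatorname{Hom}_S(X,P_j\otimes_SY)$, $p\otimes f\mapsto(x\mapsto p\otimes f(x))$, are isomorphisms, and they commute with the differentials. So $\operatorname{Ext}_S(X,M\otimes_SY)$ is the cohomology of $P_{-1}\otimes_SZ\to P_{-2}\otimes_SZ\to\cdots$, which in degree $m\ge1$ is $H_{-1-m}(P\otimes_SZ)$.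

Under \eqref{eq:split} with $m=0$, which restricts a map to $1\otimes X$, the map $\theta_{X,Y}$ is the direct sum of the identity of $Z$ and
\[
\theta'\colon M\otimes_SZ\to\operatorname{Hom}_S(X,M\otimes_SY),\qquad z\otimes f\mapsto(x\mapsto z\otimes f(x)).
\]
The computation above in degree $0$ identifies the target of $\theta'$ with $\ker(\partial_{-1}\otimes Z)\subseteq P_{-1}\otimes_SZ$, and then $\theta'$ is the map induced by $M\to P_{-1}$. If $Z$ is $P$-exact, this is an isomorphism by \eqref{eq:cores} for $Z$.
\end{proof}

\begin{proposition}\label{prop:bc}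
Let $B,C$ be $P$-exact semidualizing $S$-modules.
\begin{enumerate}
\item[(a)] $R\otimes_SC$ is a semidualizing $R$-module, and $\mu_R(R\otimes_SC)=\mu_S(C)$.
\item[(b)] Suppose $[C]\trianglelefteq[B]$ and put $B^\dagger=\operatorname{Hom}_S(B,C)$. Then $\operatorname{Ext}^m_R(R\otimes_SB,R\otimes_SC)\cong H_{-1-m}(P\otimes_SB^\dagger)$ for $m\ge1$. If $B^\dagger$ is $P$-exact, then $[R\otimes_SC]\trianglelefteq[R\otimes_SB]$ and $\operatorname{Hom}_R(R\otimes_SB,R\otimes_SC)\cong R\otimes_SB^\dagger$.
\end{enumerate}
\end{proposition}

\begin{proof}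
(a) Apply Lemma~\ref{lem:bc} to $(C,C)$. Here $Z\cong S$ is $P$-exact, so the higher Ext modules vanish and $\theta_{C,C}$ is an isomorphism. By \eqref{eq:compat}, so is the homothety map. The rings $R$ and $S$ have the same residue field $\kappa$, and $\kappa\otimes_R(R\otimes_SC)=\kappa\otimes_SC$.

(b) The formula is Lemma~\ref{lem:bc} for $(B,C)$. Let $B^\dagger$ be $P$-exact. Then these Ext modules vanish and $\theta_{B,C}$ is an isomorphism. The lemma also applies to $(B^\dagger,C)$, because $\operatorname{Ext}_S^{\ge1}(B^\dagger,C)=0$, and now $Z\cong B$ is $P$-exact. So $\operatorname{Ext}^{\ge1}_R(R\otimes_SB^\dagger,R\otimes_SC)=0$, which completes condition (ii), and $\theta_{B^\dagger,C}$ is an isomorphism. In the second identity of \eqref{eq:compat} every map other than the biduality map of $R\otimes_SB$ is now an isomorphism, so that one is too.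
\end{proof}

Thus a module $D_I$ survives the base change if it is $P$-exact, while a relation $[D_I]\trianglelefteq[D_K]$ between surviving modules depends on a third module, $D_{I\setminus K}$. The problem has become one of prescribing which $D_I$ are $P$-exact.

\section{Two factors: removing one relation}\label{sec:two}

Take $n=2$ and write $D_1,D_2,D_{12}$ for $D_{\{1\}},D_{\{2\}},D_{\{1,2\}}$. Over $S=T\otimes_kT$ we have $[D_{12}]\trianglelefteq[D_1]$ with $\operatorname{Hom}_S(D_1,D_{12})\cong D_2$. To keep $D_1$ and $D_{12}$ and destroy this relation, Proposition~\ref{prop:bc} asks for a complex $P$ such that $P$, $P\otimes_SD_1$ and $P\otimes_SD_{12}$ are exact and $P\otimes_SD_2$ is not. Try $P=G'\otimes_kG$ with complexes $G,G'$ of finite free $T$-modules: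
\[
\begin{array}{lll}
P\otimes_SD_\emptyset&=G'\otimes_kG&\text{exact},\\
P\otimes_SD_1&=(G'\otimes_TD)\otimes_kG&\text{exact},\\
P\otimes_SD_2&=G'\otimes_k(G\otimes_TD)&\text{not exact},\\
P\otimes_SD_{12}&=(G'\otimes_TD)\otimes_k(G\otimes_TD)&\text{exact}.
\end{array}
\]
By \eqref{eq:kun}, the third line holds exactly when neither $G'$ nor $G\otimes_TD$ is exact. Then the first line forces $G$ to be exact, the fourth forces $G'\otimes_TD$ to be exact, and the second follows. So the table is equivalent to:
\begin{equation}\label{eq:wish}
G\ \text{ and }\ G'\otimes_TD\ \text{ are exact},\qquad G'\ \text{ and }\ G\otimes_TD\ \text{ are not.}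
\end{equation}
One complex suffices. For finite free $L$ the map $L\otimes_TD\to\operatorname{Hom}_k(\operatorname{Hom}_T(L,T),k)$, $p\otimes\lambda\mapsto(f\mapsto\lambda(f(p)))$, is a natural isomorphism: it is one for $L=T$, and both sides are additive. Hence for every complex $G$ of finite free $T$-modules
\begin{equation}\label{eq:dual}
H_m(G\otimes_TD)\cong\operatorname{Hom}_k\bigl(H^m(\operatorname{Hom}_T(G,T)),k\bigr).
\end{equation}
If $G$ is exact and its dual $G'=\operatorname{Hom}_T(G,T)$ is not, then \eqref{eq:dual}, applied to $G$ and to $G'$, gives \eqref{eq:wish}.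

One difficulty remains. If $G$ and $G'$ are nonzero in all degrees, each term of the usual tensor product $G'\otimes_kG$ has infinite rank, and $M$ need not be finite. Periodicity repairs this. A \emph{periodic complex} is a complex with $Y_{m+2}=Y_m$ and $\partial_{m+2}=\partial_m$; equivalently, a $\mathbb Z/2$-graded module $Y_0\oplus Y_1$ with an odd endomorphism of square zero. From now on periodic complexes are tensored as $\mathbb Z/2$-graded objects:
\[
(Y\otimes_kY')_a=\bigoplus_{b+c=a\ \text{in}\ \mathbb Z/2}Y_b\otimes_kY'_c,\qquad\partial(y\otimes y')=\partial y\otimes y'+(-1)^by\otimes\partial y'\quad(y\in Y_b).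
\]
The sums are finite, and the proof of \eqref{eq:kun} applies without change, with degrees in $\mathbb Z/2$.

Given periodic $G,G'$ as in \eqref{eq:wish}, the complex $P\otimes_SD_2$ has homology in some parity, hence in infinitely many negative degrees. So over $R=S\ltimes M$ the modules $R\otimes_SD_1$ and $R\otimes_SD_{12}$ are semidualizing and $[R\otimes_SD_{12}]\ntrianglelefteq[R\otimes_SD_1]$. Transitivity does not yet fail, since no set lies strictly between $\{1\}$ and $\{1,2\}$. Nor can we use the chain $\emptyset\subset\{1\}\subset\{1,2\}$: its top is $R$, and $[C]\trianglelefteq[R]$ always holds. Three factors will be enough.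

\section{An exact periodic complex with non-exact dual}\label{sec:G}

A periodic complex of free modules is a pair of matrices $\varphi,\psi$ with $\varphi\psi=\psi\varphi=0$, and its dual is given by the transposes. So the matrices must have size at least two, as $1\times 1$ matrices equal their transposes. We take $T=Q\ltimes N$, so that $T^2=Q^2\oplus N^2$ for matrices with entries in $Q$. The ring $Q$ is chosen to make both the complex and its dual exact on $Q^2$, and the module $N$ to distinguish a matrix from its transpose.

Let $Q_0=k[x_{11},x_{12},x_{21},x_{22}]/(x_{11},x_{12},x_{21},x_{22})^2$ and $Q=Q_0[t]/(t^2)$. Let $e_1,e_2$ be the standard basis of $k^2$ and $E_{ij}$ the matrix units, so that $E_{ij}e_a=e_i$ if $a=j$ and $E_{ij}e_a=0$ otherwise. Let $N=k^2\oplus k^2$ with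
\[
t\,(p,q)=0,\qquad x_{ij}(p,q)=(0,E_{ij}p).
\]
Any product of two of these operators is zero, so $N$ is a $Q$-module. Then $T=Q\ltimes N$ is a local $k$-algebra of dimension $10+4=14$ with residue field $k$. Put
\[
\xi=\sum_{i,j}x_{ij}E_{ji}=\begin{pmatrix}x_{11}&x_{21}\\x_{12}&x_{22}\end{pmatrix},\qquad\varphi=t+\xi,\qquad\psi=t-\xi,
\]
where $t$ denotes the scalar matrix. Products of two variables $x_{ij}$ vanish, so $\xi^2=0=(\xi^{\mathsf T})^2$, whence $\varphi\psi=\psi\varphi=t^2-\xi^2=0$, and the same computation holds for the transposes. Let $G$ be the periodic complex with $G_m=T^2$ and $\partial_m=\varphi$ for $m$ odd, $\partial_m=\psi$ for $m$ even. Let $G'$ be defined in the same way by $\varphi^{\mathsf T}$ and $\psi^{\mathsf T}$. Let $D=\operatorname{Hom}_k(T,k)$.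

\begin{lemma}\label{lem:G}
The complexes $G$ and $G'\otimes_TD$ are exact, and $\dim_kH_m(G')=6=\dim_kH_m(G\otimes_TD)$ for all $m$. Moreover $r=\mu_T(D)\ge2$.
\end{lemma}

\begin{proof}
\emph{The summand $Q^2=Q_0^2\oplus tQ_0^2$.} Let $\eta$ be one of $\pm\xi,\pm\xi^{\mathsf T}$, so $\eta^2=0$. For $f,g\in Q_0^2$,
\[
(t+\eta)(f+tg)=\eta f+t(f+\eta g).
\]
If this vanishes, then $f=-\eta g$, so $f+tg=(t-\eta)g$. Together with $(t+\eta)(t-\eta)=0$ this gives $\ker(t+\eta)=\operatorname{im}(t-\eta)$ on $Q^2$. The four choices of $\eta$ show that $G$ and $G'$ are exact on this summand in both parities.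

\emph{The summand $N^2=N\otimes_kk^2=U\oplus U$, where $U=k^2\otimes_kk^2$.} Here $t$ acts as zero, so the differentials are $\pm\xi$ for $G$ and $\pm\xi^{\mathsf T}$ for $G'$. The matrix $x_{ij}E_{ab}$ acts by $(p,q)\mapsto(0,(E_{ij}\otimes E_{ab})p)$ for $p,q\in U$. Hence $\xi$ and $\xi^{\mathsf T}=\sum x_{ij}E_{ij}$ act by $(p,q)\mapsto(0,\tau p)$ and $(p,q)\mapsto(0,\tau'p)$, where
\begin{align*}
\tau&=\sum_{i,j}E_{ij}\otimes E_{ji},&\tau(e_a\otimes e_b)&=e_b\otimes e_a,\\
\tau'&=\sum_{i,j}E_{ij}\otimes E_{ij},&\tau'(e_a\otimes e_b)&=\begin{cases}e_1\otimes e_1+e_2\otimes e_2&\text{if }a=b,\\0&\text{if }a\ne b.\end{cases}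
\end{align*}
The swap $\tau$ is bijective, so the kernel and the image of $\xi$ on $N^2$ both equal $0\oplus U$, and $G$ is exact. The map $\tau'$ has rank $1$, so $\xi^{\mathsf T}$ has image of dimension $1$ and kernel of dimension $8-1=7$, and $\dim_kH_m(G')=6$ for all $m$.

\emph{Tensoring with $D$.} The complex $\operatorname{Hom}_T(G,T)$ has terms $T^2$ and differentials alternating between $\varphi^{\mathsf T}$ and $\psi^{\mathsf T}$, so it is $G'$ up to indexing; in the same way $\operatorname{Hom}_T(G',T)$ is $G$ up to indexing. Now apply \eqref{eq:dual}. Finally, if $D$ were cyclic, a surjection $T\to D$ would be bijective as $\dim_kD=\dim_kT$, and $G\otimes_TD\cong G$ would be exact.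
\end{proof}

Both ingredients are needed. Without $N$, the complex and its dual are both exact. Without $t$, exactness fails: on $Q_0^2$ the image of $\xi$ is spanned by its two columns, while its kernel has dimension $10-2=8$. The asymmetry on $N^2$ arises because transposing $\xi$ transposes only the second tensor factor of $\tau$, and such a partial transpose can change the rank, here from $4$ to $1$.

\section{Removing any family of relations}\label{sec:main}

Let $T,D,G,G'$ be as in Section~\ref{sec:G}, and $n,S,D_I$ as in Section~\ref{sec:cube}. In the case $n=2$ the complex $G'\otimes_kG$ singled out the set $\{2\}$. The same recipe singles out any set. For $J\subseteq\{1,\dots,n\}$ let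
\[
P_J=G^{(1)}\otimes_k\cdots\otimes_kG^{(n)},\qquad G^{(i)}=G\ \text{ if }i\in J,\quad G^{(i)}=G'\ \text{ if }i\notin J,
\]
a periodic complex of finite free $S$-modules.

\begin{lemma}\label{lem:sel}
The complex $P_J\otimes_SD_I$ is exact if $I\ne J$, and $H_m(P_J\otimes_SD_J)\ne0$ for all $m\in\mathbb Z$.
\end{lemma}

\begin{proof}
We have $P_J\otimes_SD_I\cong\bigotimes_k(G^{(i)}\otimes_TW_i)$. The $i$-th factor is $G$ if $i\in J\setminus I$ and $G'\otimes_TD$ if $i\in I\setminus J$; these are exact by Lemma~\ref{lem:G}, so \eqref{eq:kun} settles the case $I\ne J$. If $I=J$, each factor is $G\otimes_TD$ or $G'$, with homology of dimension $6$ in each parity. Half of the $2^n$ choices of parities have a given sum, so $\dim_kH_m(P_J\otimes_SD_J)=2^{n-1}6^n$.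
\end{proof}

Let $\mathcal F$ be a set of nonempty subsets of $\{1,\dots,n\}$, the \emph{forbidden} sets, and let $P=\bigoplus_{J\in\mathcal F}P_J$. By Lemma~\ref{lem:sel},
\begin{equation}\label{eq:sel}
D_I\ \text{is $P$-exact if }I\notin\mathcal F;\qquad H_m(P\otimes_SD_I)\ne0\ \text{ for all $m$ if }I\in\mathcal F.
\end{equation}
Since $\emptyset\notin\mathcal F$, the complex $P=P\otimes_SD_\emptyset$ is exact, as Section~\ref{sec:bc} requires. Put $M=\operatorname{coker}\partial_1$ and $R=S\ltimes M$, an artinian local ring with residue field $k$, and put $E_I=R\otimes_SD_I$ for $I\notin\mathcal F$.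

\begin{proposition}\label{prop:main}
For $I\notin\mathcal F$ the $R$-module $E_I$ is semidualizing with $\mu_R(E_I)=r^{|I|}$. Let $K\subseteq I$ with $K,I\notin\mathcal F$. If $I\setminus K\notin\mathcal F$, then $[E_I]\trianglelefteq[E_K]$ and $\operatorname{Hom}_R(E_K,E_I)\cong E_{I\setminus K}$. If $I\setminus K\in\mathcal F$, then $\operatorname{Ext}^m_R(E_K,E_I)\ne0$ for all $m\ge1$, so $[E_I]\ntrianglelefteq[E_K]$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:cube}, $D_K$ and $D_I$ are semidualizing, $[D_I]\trianglelefteq[D_K]$, and $\operatorname{Hom}_S(D_K,D_I)\cong D_{I\setminus K}$. By \eqref{eq:sel}, $D_K$ and $D_I$ are $P$-exact, and $P\otimes_SD_{I\setminus K}$ is exact or has homology in every degree according as $I\setminus K\notin\mathcal F$ or $I\setminus K\in\mathcal F$. Apply Proposition~\ref{prop:bc}.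
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:flat} it suffices to treat $d=0$. Take $n=3$ and $\mathcal F=\{\{2,3\}\}$, so that $P=G'\otimes_kG\otimes_kG$, and let
\[
A=E_{\{1\}},\qquad B=E_{\{1,2\}},\qquad C=E_{\{1,2,3\}}.
\]
None of the three sets is forbidden, so $A,B,C$ are semidualizing by Proposition~\ref{prop:main}. The differences $\{1,2\}\setminus\{1\}=\{2\}$ and $\{1,2,3\}\setminus\{1,2\}=\{3\}$ are not forbidden, so $[B]\trianglelefteq[A]$ and $[C]\trianglelefteq[B]$. The difference $\{1,2,3\}\setminus\{1\}=\{2,3\}$ is forbidden, so $\operatorname{Ext}_R^m(A,C)\ne0$ for all $m\ge1$.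
\end{proof}

\begin{remark}
The example shows where the analogy with divisibility breaks. The two quotients are $\operatorname{Hom}_R(A,B)\cong E_{\{2\}}$ and $\operatorname{Hom}_R(B,C)\cong E_{\{3\}}$, so Lemma~\ref{lem:div} gives $C\simeq A\otimes_R^{\mathbf L}(E_{\{2\}}\otimes_R^{\mathbf L}E_{\{3\}})$. The complex in parentheses has homology in every positive degree: $\operatorname{Tor}^R_m(E_{\{2\}},E_{\{3\}})\cong H_m(P\otimes_SD_{\{2,3\}})\ne0$ for $m\ge1$. To see this, let $L\to D$ be a free resolution over $T$ and $L'=T\otimes_kL\otimes_kT$. Then $R\otimes_SL'$ resolves $E_{\{2\}}$ by \eqref{eq:cores}, so the Tor module is $\operatorname{Tor}^S_m(D_{\{2\}},D_{\{3\}})\oplus\operatorname{Tor}^S_m(D_{\{2\}},M\otimes_SD_{\{3\}})$. The first summand vanishes because $L'\otimes_SD_{\{3\}}=T\otimes_kL\otimes_kD$ is exact in positive degrees. Hence the resolution $P_{\ge0}\otimes_SD_{\{3\}}$ of $M\otimes_SD_{\{3\}}$ computes the second, and $D_{\{2\}}\otimes_SD_{\{3\}}\cong D_{\{2,3\}}$.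
\end{remark}

For Theorem~\ref{thm:B} we need a family of subsets in which the difference of two members determines the pair, so that relations can be removed independently, and in which no difference of distinct members is itself a member, so that all members survive. Nonempty initial segments have both properties. For integers $0\le i<j$ write $(i,j]=\{i+1,\dots,j\}$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(3)$\Rightarrow$(2) is trivial, and (2)$\Rightarrow$(1) follows from Example~\ref{ex:RC} and Corollary~\ref{cor:acyclic}.

(1)$\Rightarrow$(3). By Lemma~\ref{lem:flat} it suffices to treat $d=0$. If $V=\emptyset$, take $R=k$. Otherwise we number $V=\{1,\dots,n\}$ so that $j\,\rho\,i$ implies $i\le j$; this is where acyclicity is used. Every nonempty $V'\subseteq V$ contains an element $v$ with $v\,\rho\,w$ for no $w\in V'\setminus\{v\}$, for otherwise we could step from each element of $V'$ to another one, and the first repetition would close a cycle of at least two distinct elements. Give such an element of $V$ the number $1$, remove it, and repeat.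

Apply the construction with
\[
\mathcal F=\bigl\{(i,j]\ :\ 1\le i<j\le n,\ \text{$j\,\rho\,i$ does not hold}\bigr\}.
\]
Its members are nonempty and do not contain $1$, so $(0,j]\notin\mathcal F$ for $1\le j\le n$. Put $C_j=E_{(0,j]}$. By Proposition~\ref{prop:main}, $C_j$ is semidualizing with $\mu_R(C_j)=r^j$, and $r\ge2$ by Lemma~\ref{lem:G}, so $j\mapsto[C_j]$ is injective. It remains to compare $[C_j]\trianglelefteq[C_i]$ with $j\,\rho\,i$.

If $i<j$, then $(0,j]\setminus(0,i]=(i,j]$, and Proposition~\ref{prop:main} shows that $[C_j]\trianglelefteq[C_i]$ if and only if $(i,j]\notin\mathcal F$. The interval $(i,j]$ determines $i$ and $j$, so this holds if and only if $j\,\rho\,i$. If $i>j$, then $j\,\rho\,i$ fails by the numbering, and $[C_j]\trianglelefteq[C_i]$ fails by Lemma~\ref{lem:div}, because $r^j<r^i$. If $i=j$, both hold, by reflexivity of $\rho$ and Example~\ref{ex:RC}.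
\end{proof}

\begin{thebibliography}{1}
\bibitem{AD} Ensiyeh Amanzadeh and Mohammad T. Dibaei, \emph{Presentations of rings with a chain of semidualizing modules}, arXiv:1412.7465 (2014).
\end{thebibliography}
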